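\title{Zero-sum connected subgraphs: the cyclic group is not always extremal}

\begin{abstract}
A graph is zero-forcing for a finite abelian group if every labeling of its vertices by elements of the group admits a nonempty connected set of vertices whose labels sum to zero. We disprove the conjecture that a graph that is zero-forcing for the cyclic group $\mathbb{Z}_n$ is zero-forcing for every abelian group of order $n$. For $w=3^k$ with $k\ge 2$ and a prime $q\ge 3w+4$ we construct a connected graph that is zero-forcing for $\mathbb{Z}_{3wq}$ but not for $\mathbb{Z}_w\times\mathbb{Z}_3\times\mathbb{Z}_q$; the smallest of these orders is $837$. Counterexamples persist when the order is multiplied by a larger prime. The conjecture holds for squarefree $n$ and for $n=4$.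
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, and $\mathbb{Z}_n$ is the cyclic group of order $n$. Let $\Gamma$ be a finite abelian group, written additively, and let $G$ be a graph. A \emph{$\Gamma$-labeling} of $G$ is a map $\ell\colon V(G)\to\Gamma$, and for $A\subseteq V(G)$ we write $\ell(A)=\sum_{a\in A}\ell(a)$. A set $A\subseteq V(G)$ is \emph{connected} if it is nonempty and the induced subgraph $G[A]$ is connected. The labeling $\ell$ is \emph{free} if $\ell(A)\ne 0$ for every connected set $A$, and $G$ is \emph{zero-forcing} for $\Gamma$ if it has no free $\Gamma$-labeling. Thus $G$ is zero-forcing when it has so many connected sets, overlapping in so many ways, that their sums cannot all avoid zero. A set that is connected in a subgraph of $G$ is connected in $G$, so a graph that contains a zero-forcing subgraph is zero-forcing.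

Paths are the basic example. A labeling of a path $u_1\cdots u_m$ is free exactly when the $m+1$ partial sums $\ell(u_1)+\dots+\ell(u_i)$, $0\le i\le m$, are distinct, because the sum over a subpath is a difference of two partial sums. The partial sums other than the first can be prescribed at will. Hence a path on $m$ vertices is zero-forcing for $\Gamma$ if and only if $m\ge|\Gamma|$, and paths see only the order of the group.

Other graphs see more of the group, and the first examples all point in one direction. Giving every vertex the label $1$ shows that a graph that is zero-forcing for $\mathbb{Z}_n$ has a component with at least $n$ vertices. For a noncyclic group fewer vertices may suffice: the triangle is zero-forcing for $\mathbb{Z}_2\times\mathbb{Z}_2$, since among three nonzero labels either two are equal or all three sum to zero. A complete graph that is zero-forcing for $\mathbb{Z}_n$ has at least $n$ vertices, so it contains a path on $n$ vertices and is zero-forcing for every abelian group of order $n$. Two known results, which we do not use below, fit the same picture. For a prime $p$, a connected graph is zero-forcing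 for $\mathbb{Z}_p$ if and only if it has at least $p$ vertices. If $\Gamma$ has exponent $m$, a cycle $C$ is zero-forcing for $\Gamma$ if and only if $|C|\ge 1+\frac{m-1}{m}|\Gamma|$; among groups of order $n$ this threshold increases with $m$ and is largest for $\mathbb{Z}_n$, where it equals $n$. One is led to guess that the cyclic group, in which the multiples of one element avoid zero as long as possible, is always the hardest group to force. This is the conjecture posed in \cite{W}.

\begin{quote}
\textbf{Conjecture.} \emph{If a graph is zero-forcing for $\mathbb{Z}_n$, then it is zero-forcing for every abelian group of order $n$.}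
\end{quote}

The conjecture is true in the first case in which it says anything.

\begin{proposition}\label{prop:four}
The conjecture holds for squarefree $n$ and for $n=4$.
\end{proposition}

\begin{proof}
For squarefree $n$ the only abelian group of order $n$ is $\mathbb{Z}_n$. Let $n=4$. If $G$ contains a path on four vertices as a subgraph, then $G$ is zero-forcing for both groups of order $4$. Suppose that it does not, and consider a component of $G$. It has no cycle of length at least $4$. If it contains a triangle, it has no further vertex, since a vertex adjacent to the triangle would start a path on four vertices. Otherwise it is a tree of diameter at most $2$, that is, a star (we count $K_1$ and $K_2$ as stars). Label the vertices of each triangle by $1,1,1$, the center of each star by $1$ and its leaves by $2$. A connected set in a triangle has sum $1$, $2$ or $3$, and a connected set in a star either contains the center and has odd sum, or is a single leaf and has sum $2$. So $G$ is not zero-forcing for $\mathbb{Z}_4$.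
\end{proof}

In general, however, the conjecture is false.

\begin{theorem}\label{thm:main}
Let $w=3^k$ with $k\ge2$, let $q\ge 3w+4$ be a prime, and let $n=3wq$. There is a finite connected graph $G$ that is zero-forcing for $\mathbb{Z}_n$ but not zero-forcing for $\mathbb{Z}_w\times\mathbb{Z}_3\times\mathbb{Z}_q$, an abelian group of order $n$.
\end{theorem}

The smallest instance is $w=9$, $q=31$, $n=837$. A counterexample for one order yields counterexamples for further orders.

\begin{theorem}\label{thm:lift}
Suppose that $G$ is zero-forcing for $\mathbb{Z}_n$ but not for an abelian group $\Gamma$ of order $n$, and let $t>n$ be a prime. Then there is a graph $G'$ that is zero-forcing for $\mathbb{Z}_{nt}$ but not for $\Gamma\times\mathbb{Z}_t$.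
\end{theorem}

Starting from Theorem~\ref{thm:main} and applying Theorem~\ref{thm:lift} successively with the primes $t_1,\dots,t_m$ gives the following.

\begin{corollary}\label{cor:many}
The conjecture fails for all $n=3^{k+1}q\,t_1\cdots t_m$ with $k\ge2$, $m\ge0$, $q\ge 3^{k+1}+4$ prime, and each $t_i$ a prime with $t_i>3^{k+1}q\,t_1\cdots t_{i-1}$. The violating group is $\mathbb{Z}_{3^k}\times\mathbb{Z}_3\times\mathbb{Z}_q\times\mathbb{Z}_{t_1}\times\cdots\times\mathbb{Z}_{t_m}$. In particular, the conjecture fails for infinitely many $n$, with arbitrarily many prime factors.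
\end{corollary}

We do not determine exactly for which non-squarefree $n$ the conjecture holds.

The proof of Theorem~\ref{thm:main} combines two devices. Many pendant paths at a vertex force all connected sets through that vertex to avoid a whole subgroup (Section~\ref{sec:pendant}, where this alone proves Theorem~\ref{thm:lift}). A clique whose labels lie in a subgroup $W$ of index $3$ forces the existence of an element of order $3$ outside $W$, which $\mathbb{Z}_w\times\mathbb{Z}_3$ has and $\mathbb{Z}_{3w}$ lacks (Section~\ref{sec:idea}). The graph $G$ is built in Section~\ref{sec:graph}, and Sections~\ref{sec:reduction} and~\ref{sec:D} show that it has no free $\mathbb{Z}_n$-labeling.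

\section{Pendant paths force subgroups}\label{sec:pendant}

To \emph{attach a pendant path} on $L$ vertices to a vertex $u$ is to add a new path on $L$ vertices and an edge from $u$ to one of its ends. Suppose that $G$ arises from a graph $G_0$ by attaching pairwise disjoint pendant paths to vertices of $G_0$. Each pendant path is joined to the rest of $G$ by a single edge, so a connected set of $G$ either lies inside one pendant path or meets $V(G_0)$ in a set that is connected in $G_0$.

A connected set through $u$ can be enlarged by initial segments of the pendant paths at $u$, chosen independently. If many of these paths carry the same labels, the sums that can be added in this way fill a subgroup. For subsets $A,B$ of an abelian group let $A+B=\{a+b: a\in A,\ b\in B\}$, and let $jA$ be the sum of $j$ copies of $A$.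

\begin{lemma}\label{lem:pendant}
Let $\Gamma$ be an abelian group of order $N$, let $G_0$ be a graph and $U\subseteq V(G_0)$. Let $G$ arise from $G_0$ by attaching to each $u\in U$ at least $N^{L_u+1}$ pendant paths on $L_u\ge 1$ vertices, all pairwise disjoint. If $\ell$ is a free $\Gamma$-labeling of $G$, then there are subgroups $K_u\le\Gamma$ $(u\in U)$ with $|K_u|\ge L_u+1$ such that
\[
\ell(A)\notin\sum_{u\in A\cap U}K_u\qquad\text{for every connected set } A\subseteq V(G_0).
\]
\end{lemma}

\begin{proof}
Fix $u\in U$ and put $L=L_u$. There are $N^L$ label sequences of length $L$, so some $N$ of the pendant paths at $u$ carry the same sequence $\lambda_1,\dots,\lambda_L$, read from $u$ outward. Let $Y=\{\lambda_1+\dots+\lambda_i:0\le i\le L\}$. Since $\ell$ is free on a pendant path, $|Y|=L+1$. Since $0\in Y$, we have $Y\subseteq 2Y\subseteq\dots\subseteq(N+1)Y$. These are $N+1$ nonempty subsets of a set of size $N$, so $jY=(j+1)Y$ for some $j\le N$. Adding $Y$ repeatedly to this equation gives $jY=mY$ for all $m\ge j$, and in particular $NY+NY=2NY=NY$. A nonempty subset of a finite group that is closed under addition is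 a subgroup. So $K_u:=NY$ is a subgroup containing $Y$, and each of its elements is the sum of the labels of a union of initial segments, possibly empty, of our $N$ paths.

Let $A\subseteq V(G_0)$ be connected and suppose that $\ell(A)=\sum_{u\in A\cap U}g_u$ with $g_u\in K_u$. For each $u\in A\cap U$ add to $A$ initial segments of pendant paths at $u$ with total sum $-g_u$. The resulting set is connected and has sum $0$, a contradiction.
\end{proof}

The lemma gives only a lower bound for $|K_u|$. It becomes useful in a cyclic group, which has exactly one subgroup of each order $d$ dividing the order of the group, and this subgroup is contained in every subgroup whose order is divisible by $d$. For example, in a free $\mathbb{Z}_4$-labeling a vertex $u$ with $16$ leaves has $|K_u|\ge2$, so $K_u\supseteq\{0,2\}$ and the label of $u$ is odd, as for the stars in the proof of Proposition~\ref{prop:four}. The same reasoning proves Theorem~\ref{thm:lift}.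

\begin{proof}[Proof of Theorem~\ref{thm:lift}]
Let $G'$ arise from $G$ by attaching $(nt)^t$ pendant paths on $t-1$ vertices to every vertex. Suppose that $\ell$ is a free $\mathbb{Z}_{nt}$-labeling of $G'$. Lemma~\ref{lem:pendant} gives subgroups $K_u$ with $|K_u|\ge t$ for $u\in V(G)$. If $t$ did not divide $|K_u|$, then $|K_u|$ would divide $n$, which is impossible since $n<t$. So every $K_u$ contains the subgroup $T$ of order $t$, and $\ell(A)\notin T$ for every connected $A\subseteq V(G)$. Then $\ell$ modulo $T$ is a free labeling of $G$ by $\mathbb{Z}_{nt}/T\cong\mathbb{Z}_n$, contrary to the hypothesis.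

Now let $\lambda$ be a free $\Gamma$-labeling of $G$. Label $u\in V(G)$ by $(\lambda(u),0)\in\Gamma\times\mathbb{Z}_t$ and every vertex of a pendant path by $(0,1)$. A connected set that meets $V(G)$ meets it in a connected set, so the first coordinate of its sum is nonzero. Any other connected set lies in one pendant path, and the second coordinate of its sum is one of $1,\dots,t-1$. So this labeling of $G'$ is free.
\end{proof}

\section{A clique that detects elements of order three}\label{sec:idea}

A counterexample needs something that a noncyclic group offers to the labeler and the cyclic group of the same order does not. Let $3\mid w$, and compare $\mathbb{Z}_{3w}$ and $\mathbb{Z}_w\times\mathbb{Z}_3$, each with a subgroup $W\cong\mathbb{Z}_w$ of index $3$, namely $3\mathbb{Z}_{3w}$ and $\mathbb{Z}_w\times\{0\}$. In the second group the element $(0,1)$ lies outside $W$ and is killed by $3$. In the first group the elements killed by $3$ are the multiples of $w$, and these lie in $W$. The following example, with $w=3$, shows how a graph can detect this difference.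

\begin{example}\label{ex:small}
Let $E$ be the graph with adjacent vertices $x,x'$ and five further vertices $y_1,\dots,y_5$, each adjacent to $x$ and $x'$ only.

For $\mathbb{Z}_3\times\mathbb{Z}_3$ with generators $a,b$ and $W=\langle a\rangle$, label $x,x'$ by $a$ and each $y_i$ by $b$. A connected set either meets $\{x,x'\}$ and has $a$-coordinate $1$ or $2$, or is a single $y_i$. So there is a free labeling with $\ell(x),\ell(x')\in W$.

For $\mathbb{Z}_9$ and $W=\{0,3,6\}$ there is none. Suppose that $\ell$ is free with $\ell(x),\ell(x')\in W$. As $\ell(x)$, $\ell(x')$ and their sum are nonzero, the two labels are both $3$ or both $6$, and in either case the nonempty subsets of $\{x,x'\}$ have sums $3$ and $6$. Let $T\subseteq\{y_1,\dots,y_5\}$ have $\ell(T)\in W$. If $\ell(T)\ne0$, then adding $x$ or $x,x'$ to $T$ gives a connected set with sum $0$. Hence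
\[
\ell(T)\equiv0 \pmod 3\quad\text{implies}\quad \ell(T)=0 .
\]
In particular no $\ell(y_i)$ is divisible by $3$, so three of them, say those of $y_1,y_2,y_3$, have the same residue modulo $3$, and $\ell(y_1)+\ell(y_2)+\ell(y_3)=0$. If $\ell(y_4)$ has the opposite residue, then $\ell(y_i)=-\ell(y_4)$ for $i=1,2,3$. If it has the same residue, then any three of $\ell(y_1),\dots,\ell(y_4)$ sum to zero, so all four are equal. In both cases $3\ell(y_1)=0$ in $\mathbb{Z}_9$, so $\ell(y_1)\in W$, a contradiction.

Four vertices $y_i$ would not suffice: labeling $x,x'$ by $3$ and $y_1,\dots,y_4$ by $1,1,-1,-1$ is free, since a set $T$ of $y_i$'s has $|\ell(T)|\le 2$, and its sum is divisible by $3$ only if it is $0$.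
\end{example}

The clique turns congruences modulo $W$ into equations in the group, and the equations produce an element of order $3$ outside $W$. But $E$ is not zero-forcing for $\mathbb{Z}_9$: it has seven vertices, and all labels may be taken equal to $1$. The difficulty is to force the labels of the clique into $W$.

Lemma~\ref{lem:pendant} suggests attaching a vertex $u$ with $K_u\supseteq W$, so that connected sets through $u$ have nonzero sum modulo $W$; as $\mathbb{Z}_3$ has only two nonzero elements, this puts pressure on all labels near $u$ to vanish modulo $W$. Done naively, this destroys the noncyclic labeling as well: if $u$ is joined to $x$ in Example~\ref{ex:small}, the sets $\{u,x\}$, $\{u,x,y_1\}$, $\{u,x,y_1,y_2\}$ have three different $b$-coordinates, one of which is $0$. We need the condition modulo $W$ for some connected sets only. This is the purpose of the factor $\mathbb{Z}_q$: a set whose sum has nonzero $\mathbb{Z}_q$-coordinate is exempt. In the noncyclic labeling below there are three vertices of the type of $u$, and the sets that are not exempt contain all three of them. Such a set can reach one of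 the three, called $r$, only through $y_1$ or $y_2$, so the first member of the bad triple above does not occur, while the part of the clique that the set contains is still arbitrary. A labeler using $\mathbb{Z}_n$ may of course try to use the $\mathbb{Z}_q$-coordinate differently. To restrict this freedom we attach to $r$ a long path that uses up all but three values of that coordinate.

\section{The graph and its noncyclic labeling}\label{sec:graph}

From now on $w,q,n$ are as in Theorem~\ref{thm:main}. Put $c=q-3$, so that $c\ge 3w+1$, and $M=n^{3w}$.

The graph $D$ has vertices $r,y_1,y_2,y_3,y_4,z_3,z_4,v_3,v_4$ and a clique $\Theta$ of $w-1$ further vertices. Each $y_i$ is adjacent to every vertex of $\Theta$, and the remaining edges are $ry_1$, $ry_2$, $y_3z_3$, $z_3v_3$, $y_4z_4$, $z_4v_4$. The vertices $r,v_3,v_4$ are the \emph{hubs}, and for $j=3,4$ the path $y_jz_jv_j$ is \emph{branch $j$}. The \emph{core} consists of $D$, a path $P=s_1s_2\cdots s_c$ and the edge $s_cr$; see Figure~\ref{fig:core}. The graph $G$ arises from the core by attaching $M$ pendant paths on $3w-1$ vertices to each $s_i$ and $M$ pendant paths on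 $w-1$ vertices to each hub. It is connected.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[o/.style={circle,draw,inner sep=1pt,minimum size=6mm},
  h/.style={rectangle,draw,thick,inner sep=1pt,minimum size=6mm}]
\node[o,label=above:{$-e$}] (s1) at (0,0) {$s_1$};
\node[o,label=above:{$-e$}] (s2) at (1.1,0) {$s_2$};
\node (d) at (2,0) {$\cdots$};
\node[o,label=above:{$-e$}] (sc) at (2.9,0) {$s_c$};
\node[h,label=below:{$2b-2e\qquad$}] (r) at (4.2,0) {$r$};
\node[o,label=above:{$b$}] (y1) at (5.4,1.1) {$y_1$};
\node[o,label=below:{$b$}] (y2) at (5.4,-1.1) {$y_2$};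
\node[draw,rounded corners,minimum width=11mm,minimum height=13mm,label=above:{$a$}] (T) at (6.9,0) {$\Theta$};
\node[o,label=above:{$b$}] (y3) at (8.4,1.1) {$y_3$};
\node[o,label=above:{$b$}] (z3) at (9.6,1.1) {$z_3$};
\node[h,label=above:{$e$}] (v3) at (10.8,1.1) {$v_3$};
\node[o,label=below:{$b$}] (y4) at (8.4,-1.1) {$y_4$};
\node[o,label=below:{$b$}] (z4) at (9.6,-1.1) {$z_4$};
\node[h,label=below:{$e$}] (v4) at (10.8,-1.1) {$v_4$};
\draw (s1)--(s2)--(d)--(sc)--(r)--(y1) (r)--(y2) (y3)--(z3)--(v3) (y4)--(z4)--(v4);
\draw[double,double distance=1.5pt] (y1)--(T) (y2)--(T) (y3)--(T) (y4)--(T);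
\end{tikzpicture}
\caption{The core of $G$: the path $s_1\cdots s_c$ with $c=q-3$, joined to the graph $D$ at $r$. The box $\Theta$ is a clique on $w-1$ vertices, and a double line joins a vertex to every vertex of $\Theta$. The hubs $r,v_3,v_4$ are drawn as squares. Pendant paths, attached to the hubs and to the $s_i$, are not drawn. Next to each vertex is its label in the free labeling by $\mathbb{Z}_w\times\mathbb{Z}_3\times\mathbb{Z}_q=\langle a\rangle\times\langle b\rangle\times\langle e\rangle$.}
\label{fig:core}
\end{figure}

\begin{proposition}\label{prop:noncyclic}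
The graph $G$ is not zero-forcing for $\mathbb{Z}_w\times\mathbb{Z}_3\times\mathbb{Z}_q$.
\end{proposition}

\begin{proof}
Let $a,b,e$ be the standard generators, of orders $w,3,q$. Label each $s_i$ by $-e$, the hub $r$ by $2b-2e$, the hubs $v_3,v_4$ by $e$, the vertices of $\Theta$ by $a$, and $y_1,\dots,y_4,z_3,z_4$ by $b$. Label every vertex of a pendant path at a hub by $a$. Along each pendant path at some $s_i$ use $w-1$ labels $a$, one $b$, $w-1$ labels $a$, one $b$, and $w-1$ labels $a$; these are $3w-1$ labels. Only the $s_i$ and the hubs contribute to the $e$-coordinate. Let $A$ be connected, and put $m=|A\cap\{v_3,v_4\}|$.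

\emph{$A$ meets $P$.} Let $t=|A\cap P|$, so $1\le t\le c$. If $r\notin A$, then $A$ misses $D$, because $s_cr$ is the only edge between $P$ and $D$, and the $e$-coordinate of the sum is $-t\ne0$. If $r\in A$, it is $-t-2+m$, which lies between $-(c+2)=-(q-1)$ and $-1$.

\emph{$A$ misses $P$ and contains $r$.} The $e$-coordinate is $m-2$, which is nonzero unless $v_3,v_4\in A$. In that case $A$ contains $z_3,y_3,z_4,y_4$ and one or both of $y_1,y_2$, and it contains no vertex of a pendant path at some $s_i$. The $b$-coordinate is $2+4+1=7$ or $2+4+2=8$, which is nonzero modulo $3$.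

\emph{$A$ misses $P$ and $r$, and $m\ge1$.} The $e$-coordinate is $m\in\{1,2\}$.

\emph{$A$ misses $P$ and all hubs.} Then $A$ lies in one pendant path or in $\Theta\cup\{y_1,\dots,y_4,z_3,z_4\}$. In the first case, either $A$ contains one or two vertices labeled $b$ and the $b$-coordinate is nonzero, or the sum is $ja$ with $1\le j\le w-1$. In the second case, either the $a$-coordinate is $|A\cap\Theta|\in\{1,\dots,w-1\}$, or $A$ misses $\Theta$ and is $\{y_1\}$, $\{y_2\}$ or a subset of some $\{y_j,z_j\}$, with $b$-coordinate $1$ or $2$.
\end{proof}

\section{Reduction to three conditions on $D$}\label{sec:reduction}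

Since $q$ is prime to $3w$, we may replace $\mathbb{Z}_n$ by $\mathcal{C}=\mathbb{Z}_{3w}\times\mathbb{Z}_q$. Let $\theta\colon\mathcal{C}\to\mathbb{Z}_{3w}$ and $\kappa\colon\mathcal{C}\to\mathbb{Z}_q$ be the projections and let $\eta\colon\mathcal{C}\to\mathbb{Z}_3$ be $\theta$ followed by reduction modulo $3$. Put
\[
H=\ker\kappa\cong\mathbb{Z}_{3w},\qquad Q=\ker\theta\cong\mathbb{Z}_q,\qquad W=\ker\kappa\cap\ker\eta\cong\mathbb{Z}_w .
\]
Given a $\mathcal{C}$-labeling $\ell$, we write $\kappa(A)$ for $\kappa(\ell(A))$ and $\kappa(u)$ for $\kappa(\ell(u))$, and likewise for $\theta$ and $\eta$. A set $A\subseteq V(D)$ is \emph{critical} if it is connected, contains a hub, and has $\kappa(A)=0$. The pendant paths and the path $P$ serve only to impose the following conditions on $D$.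

\begin{proposition}\label{prop:reduction}
Let $\ell$ be a free $\mathcal{C}$-labeling of $G$. Then:
\begin{itemize}
\item[(D1)] $\ell(A)\ne0$ for every connected set $A\subseteq V(D)$;
\item[(D2)] $\eta(A)\ne0$ for every critical set $A$;
\item[(D3)] the set $\Omega=\{0\}\cup\{\kappa(A): A\subseteq V(D)\text{ connected},\ r\in A\}$ has at most $3$ elements.
\end{itemize}
\end{proposition}

\begin{proof}
Condition (D1) is part of freeness. Since $M=n^{3w}$ is at least $n^{L+1}$ for $L=3w-1$ and for $L=w-1$, Lemma~\ref{lem:pendant} applies with $G_0$ the core. It gives subgroups $K_{s_i}$ of order at least $3w$ and subgroups $K_u$ of order at least $w$ for the hubs $u$. We identify these subgroups. One consequence of the lemma is used twice: if $u,u'$ are vertices with pendant paths, then $K_u+K_{u'}\ne\mathcal{C}$, because some connected set of the core contains both.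

\emph{$K_{s_i}=H$ for all $i$.} If $q$ divides $|K_{s_i}|$, then $K_{s_i}\supseteq Q$. Otherwise $|K_{s_i}|$ divides $3w$, so it equals $3w$ and $K_{s_i}=H$. Since $H+Q=\mathcal{C}$, the two types do not both occur. Suppose that $K_{s_i}\supseteq Q$ for all $i$. Then $\theta(A)\ne0$ for every subpath $A$ of $P$, so $\theta\circ\ell$ is a free $\mathbb{Z}_{3w}$-labeling of a path on $c\ge3w$ vertices, which does not exist. Hence $K_{s_i}=H$ for all $i$, and
\begin{equation}\label{eq:P}
\kappa(A)\ne0\quad\text{for every connected set $A$ of the core that meets $P$.}
\end{equation}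

\emph{$K_u\supseteq W$ for every hub $u$.} We have $K_u+H=K_u+K_{s_c}\neq\mathcal{C}$. As $H$ has prime index in $\mathcal{C}$, this gives $K_u+H=H$, that is, $K_u\subseteq H$. So $|K_u|$ is a divisor of $3w=3^{k+1}$ that is at least $w=3^k$, hence $w$ or $3w$, and $K_u\supseteq W$. A critical set $A$ has $\ell(A)\in H$ and $\ell(A)\notin W$, which is (D2).

\emph{Three values.} Let $f_i=\kappa(s_1)+\dots+\kappa(s_i)$ for $0\le i\le c$. By \eqref{eq:P} applied to subpaths of $P$, the elements $f_0,\dots,f_c$ are distinct. Let $A\subseteq V(D)$ be connected with $r\in A$. For $1\le i\le c$ the set $\{s_i,\dots,s_c\}\cup A$ is connected, so $f_c-f_{i-1}+\kappa(A)\ne0$ by \eqref{eq:P}. Thus every element of $\Omega$, including $0$, avoids the $c$ distinct elements $f_0-f_c,\dots,f_{c-1}-f_c$, and $|\Omega|\le q-c=3$.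
\end{proof}

Theorem~\ref{thm:main} follows from Propositions~\ref{prop:noncyclic} and~\ref{prop:reduction} and the next statement, which concerns a graph on $w+8$ vertices.

\begin{proposition}\label{prop:D}
No $\mathcal{C}$-labeling of $D$ satisfies (D1), (D2) and (D3).
\end{proposition}

\section{Proof of Proposition~\ref{prop:D}}\label{sec:D}

Suppose that $\ell$ satisfies (D1)--(D3). A vertex $u$ is \emph{neutral} if $\kappa(u)=0$, and it is a \emph{$W$-vertex} if $\ell(u)\in W$, that is, if it is neutral and $\eta(u)=0$. Condition (D3) will show that few vertices fail to be neutral, and (D2) will then push neutral vertices into $W$. This leads either to too many $W$-vertices, or to a labeling that has the shape of the one in Figure~\ref{fig:core}, to which the argument of Example~\ref{ex:small} applies.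

Swapping the two branches is an automorphism of $D$ that preserves the set of hubs and fixes $r$, so the branches play symmetric roles. The \emph{initial segments} of branch $j$ are
\[
F_j^0=\emptyset,\quad F_j^1=\{y_j\},\quad F_j^2=\{y_j,z_j\},\quad F_j^3=\{y_j,z_j,v_j\}.
\]
A set $T\subseteq V(D)\setminus\Theta$ is \emph{anchored} if every component of $D[T]$ contains some $y_i$. Then $T\cup I$ is connected for every nonempty $I\subseteq\Theta$. If $J\subseteq\{y_1,y_2\}$ and $F_3,F_4$ are initial segments of the two branches, then $J\cup F_3\cup F_4$ is anchored, and so is $\{r\}\cup J\cup F_3\cup F_4$ when $J\ne\emptyset$.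

\subsection{Tools}

The first lemma records what (D1) says about $W$-vertices. Part (b) is the mechanism of Example~\ref{ex:small}.

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] No path on $w$ vertices in $D$ consists of $W$-vertices.
\item[(b)] Suppose that all vertices of $\Theta$ are $W$-vertices. Then no $y_i$ is a $W$-vertex, and every anchored set $T$ with $\ell(T)\in W$ has $\ell(T)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A path on $w=|W|$ vertices is zero-forcing for $W$, so such a path would contain a subpath with sum $0$.

(b) The vertices of $\Theta$ in any order, followed by $y_i$, form a path on $w$ vertices, so $y_i$ is not a $W$-vertex by (a). Order $\Theta$ as a path $x_1\cdots x_{w-1}$. By (D1) the $w-1$ sums $\ell(x_1)+\dots+\ell(x_i)$, $i\ge1$, are distinct and nonzero, so they exhaust $W\setminus\{0\}$. If $\ell(T)\in W\setminus\{0\}$, choose a nonempty $I\subseteq\Theta$ with $\ell(I)=-\ell(T)$. Then $T\cup I$ is connected with sum $0$, contrary to (D1).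
\end{proof}

The next two lemmas exploit (D2). The first says that a neutral path between two critical sets lies in $W$.

\begin{lemma}\label{lem:bridge}
Let $A,B$ be disjoint critical sets, and let $u_1\cdots u_m$ $(m\ge1)$ be a path of neutral vertices of $D$ outside $A\cup B$ such that $u_1$ has a neighbor in $A$ and $u_m$ has a neighbor in $B$. Then $u_1,\dots,u_m$ are $W$-vertices and $\eta(A)=\eta(B)$.
\end{lemma}

\begin{proof}
Let $g_i=\eta(A\cup\{u_1,\dots,u_i\})$ for $0\le i\le m$ and $\tau=\eta(A\cup\{u_1,\dots,u_m\}\cup B)$. The sets $A\cup\{u_1,\dots,u_i\}$, $\{u_{i+1},\dots,u_m\}\cup B$ and their union are critical, so $g_i\ne0$, $\tau-g_i\ne0$ and $\tau\ne0$. The only element of $\mathbb{Z}_3$ other than $0$ and $\tau$ is $-\tau$, so $g_i=-\tau$ for all $i$. Hence $\eta(u_i)=g_i-g_{i-1}=0$, and $\eta(B)=\tau-g_m=2\tau=-\tau=\eta(A)$.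
\end{proof}

We shall use that two nonzero elements of $\mathbb{Z}_3$ have all elements as subset sums:
\begin{equation}\label{eq:Z3}
\{0,\,g,\,g',\,g+g'\}=\mathbb{Z}_3\qquad\text{for all } g,g'\in\mathbb{Z}_3\setminus\{0\},
\end{equation}
as one sees from the two cases $g'=g$ and $g'=-g$. The following lemma is the obstruction met in Section~\ref{sec:idea}: condition (D2) cannot hold for a family of sets that leaves both $y_1$ and $y_2$ optional.

\begin{lemma}\label{lem:noR}
Suppose that $y_1$, $y_2$ and all vertices of $\Theta$ are neutral. Then $\kappa(B)\ne0$ for every anchored set $B\subseteq F_3^3\cup F_4^3$ that contains $v_3$ or $v_4$.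
\end{lemma}

\begin{proof}
Suppose that $\kappa(B)=0$, and let $\Theta^+=\Theta\cup\{y_1,y_2\}$. Suppose first that two vertices $u,u'\in\Theta^+$ have nonzero $\eta$. Since $|\Theta|\ge3$, there is $x\in\Theta\setminus\{u,u'\}$, and $x$ is adjacent to $u$ and $u'$. The four sets $B\cup\{x\}\cup N$ with $N\subseteq\{u,u'\}$ are critical, and by \eqref{eq:Z3} one of them has $\eta=0$, contrary to (D2). So there is $u\in\Theta^+$ such that $\Theta^+\setminus\{u\}$ consists of $W$-vertices. These $w$ vertices form a path: if $u=y_i$, list $\Theta$ and then the other of $y_1,y_2$; if $u\in\Theta$, list $y_1$, then $\Theta\setminus\{u\}$, then $y_2$. This contradicts Lemma~\ref{lem:W}(a).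
\end{proof}

To use (D3) we need the Cauchy--Davenport theorem: if $p$ is prime and $A,B\subseteq\mathbb{Z}_p$ are nonempty, then $|A+B|\ge\min(p,|A|+|B|-1)$. By induction,
\begin{equation}\label{eq:CD}
|A_1+\dots+A_m|\ge\min\bigl(p,\ |A_1|+\dots+|A_m|-(m-1)\bigr)
\end{equation}
for nonempty $A_1,\dots,A_m\subseteq\mathbb{Z}_p$. A connected set through $r$ that enters $\Theta$ can be assembled from four independent choices. Accordingly put $\rho=\kappa(r)$ and
\begin{gather*}
S=\{\kappa(J):\emptyset\ne J\subseteq\{y_1,y_2\}\},\qquad X=\{\kappa(I):\emptyset\ne I\subseteq\Theta\},\\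
R_j=\{\kappa(F_j^i):0\le i\le3\}\qquad(j=3,4).
\end{gather*}
Note that $0\in R_j$. Call a branch \emph{neutral} if its three vertices are neutral, and let $\Theta_0$ be the set of neutral vertices of $\Theta$.

\begin{lemma}\label{lem:count}
\begin{itemize}
\item[(a)] $\rho+S+X+R_3+R_4\subseteq\Omega$ and $|S|+|X|+|R_3|+|R_4|\le6$. If equality holds in the second statement, then $0\in\rho+S+X+R_3+R_4$.
\item[(b)] $|\Theta\setminus\Theta_0|\le2$ and $|X|\ge|\Theta\setminus\Theta_0|+1$.
\item[(c)] $|S|=1$ if and only if $y_1,y_2$ are neutral, and $|R_j|=1$ if and only if branch $j$ is neutral.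
\end{itemize}
\end{lemma}

\begin{proof}
(a) For nonempty $J\subseteq\{y_1,y_2\}$, nonempty $I\subseteq\Theta$ and initial segments $F_3,F_4$, the set $\{r\}\cup J\cup I\cup F_3\cup F_4$ is connected, which gives the inclusion. Since $|\Omega|\le3<q$, inequality \eqref{eq:CD} gives $|S|+|X|+|R_3|+|R_4|-3\le3$. In the case of equality the sumset has at least $3$ elements, so it equals $\Omega$, which contains $0$.

(b) Let $j=|\Theta\setminus\Theta_0|$ and $X^*=\sum_{x\in\Theta}\{0,\kappa(x)\}$, the set of values $\kappa(I)$ with $I\subseteq\Theta$ arbitrary. By \eqref{eq:CD}, $|X^*|\ge\min(q,j+1)$. The sets $\{r,y_1\}\cup I$ are connected, so a translate of $X^*$ lies in $\Omega$ and $j+1\le3$. As $|\Theta|\ge3$, there is a neutral vertex $x\in\Theta$; it gives $0=\kappa(x)\in X$, so $X=X^*$.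

(c) If $\kappa(y_1)=\kappa(y_2)=\kappa(y_1)+\kappa(y_2)$, then both values are $0$. If $R_j=\{0\}$, then the differences $\kappa(y_j),\kappa(z_j),\kappa(v_j)$ of consecutive values are $0$. The converses are immediate.
\end{proof}

Each of the four sets in Lemma~\ref{lem:count}(a) has at least one element, so together they have at most two elements to spare. We distinguish cases by the number of neutral branches.

\subsection{Both branches are neutral}

Then $\{v_3\}$ and $\{v_4\}$ are critical. For each $x\in\Theta_0$, Lemma~\ref{lem:bridge} applies to these two sets and the path $z_3y_3xy_4z_4$, so all its vertices are $W$-vertices. By Lemma~\ref{lem:count}(b), $|\Theta_0|\ge w-3\ge1$. Listing $z_3,y_3$, then $\Theta_0$, then $y_4,z_4$ gives a path on at least $w+1$ $W$-vertices, contrary to Lemma~\ref{lem:W}(a).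

\subsection{Exactly one branch is neutral}

Let branch $4$ be neutral and branch $3$ not. Then $|R_4|=1$ and $|R_3|\ge2$, so $|S|+|X|\le3$. If $|S|=|X|=1$, then $y_1,y_2$ and all vertices of $\Theta$ are neutral by Lemma~\ref{lem:count}, and $B=F_4^3$ contradicts Lemma~\ref{lem:noR}. So $|S|+|X|=3$ and $|R_3|=2$, and equality holds in Lemma~\ref{lem:count}(a). As $R_4=\{0\}$, there are nonempty sets $J\subseteq\{y_1,y_2\}$ and $I_0\subseteq\Theta$ and an initial segment $F$ of branch $3$ with $\kappa(\{r\}\cup J\cup I_0\cup F)=0$. Moreover $|X|\le2$, so $|\Theta_0|\ge w-2\ge2$.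

We now have critical sets on both sides of the neutral path $y_4z_4$, and the one containing $r$ can be varied inside $\Theta_0$. Let $x\in\Theta_0$, choose $x'\in\Theta_0\setminus\{x\}$, and put
\[
A=\{r\}\cup J\cup F\cup(I_0\setminus\{x\})\cup\{x'\}.
\]
Both $A$ and $A\cup\{x\}$ are critical, since they differ from $\{r\}\cup J\cup I_0\cup F$ only in neutral vertices of $\Theta$ and still meet $\Theta$. Lemma~\ref{lem:bridge}, applied to each of them with $B=\{v_4\}$ and the path $y_4z_4$, shows that $y_4,z_4$ are $W$-vertices and that $\eta(A)=\eta(v_4)=\eta(A\cup\{x\})$. So $x$ is a $W$-vertex. Listing $\Theta_0$, then $y_4,z_4$ gives a path on at least $w$ $W$-vertices, contrary to Lemma~\ref{lem:W}(a).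

\subsection{Neither branch is neutral}

Now $|R_3|,|R_4|\ge2$, so Lemma~\ref{lem:count} gives $|R_3|=|R_4|=2$ and $|S|=|X|=1$. Thus $y_1,y_2$ and all vertices of $\Theta$ are neutral, $S=X=\{0\}$, $R_j=\{0,\delta_j\}$ with $\delta_j\ne0$, and $0\in\rho+R_3+R_4$. The set $R_3+R_4=\{0,\delta_3,\delta_4,\delta_3+\delta_4\}$ has a translate in $\Omega$, so two of the four listed elements coincide, and this means $\delta_4=\pm\delta_3$.

Call $(\varepsilon_3,\varepsilon_4)\in\{0,1\}^2$ \emph{good} if $\rho+\varepsilon_3\delta_3+\varepsilon_4\delta_4=0$. A good pair exists. Initial segments $F_3,F_4$ \emph{fit} a good pair if $\kappa(F_j)=\varepsilon_j\delta_j$ for $j=3,4$; every good pair has fitting segments. If $F_3,F_4$ fit a good pair and $B=\{r\}\cup F_3\cup F_4$, then $B\cup J\cup I$ is critical for all nonempty $J\subseteq\{y_1,y_2\}$ and $I\subseteq\Theta$, so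
\begin{equation}\label{eq:family}
\eta(B)+\eta(J)+\eta(I)\ne0 .
\end{equation}
This is the family of conditions that the construction was designed to produce.

\medskip\noindent\emph{Step 1: all vertices of $\Theta$ are $W$-vertices.} Fix $B$ as above. If $u,u'\in\Theta$ both have nonzero $\eta$, take a third vertex $x\in\Theta$; by \eqref{eq:Z3} the values $\eta(\{x\}\cup N)$ with $N\subseteq\{u,u'\}$ cover $\mathbb{Z}_3$, contrary to \eqref{eq:family} with $J=\{y_1\}$. Suppose that exactly one $u\in\Theta$ has $g:=\eta(u)\ne0$. Taking $I=\{u\}$ and $I=\{x\}$ with $x\ne u$ in \eqref{eq:family}, we get $\eta(B)+\eta(J)\notin\{0,-g\}$, so $\eta(J)$ is the same for the three nonempty sets $J$. Hence $\eta(y_1)=\eta(y_2)=\eta(y_1)+\eta(y_2)$, so $y_1,y_2$ are $W$-vertices, and listing $y_1$, $\Theta\setminus\{u\}$, $y_2$ gives a path on $w$ $W$-vertices, contrary to Lemma~\ref{lem:W}(a). So $\eta$ vanishes on $\Theta$, and Lemma~\ref{lem:W}(b) is available from now on.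

\medskip\noindent\emph{Step 2: the values of $\eta$ on $y_1,y_2$ and on $B$.} By Lemma~\ref{lem:W}(b), $\eta(y_1)$ and $\eta(y_2)$ are nonzero. If they were opposite, the three values $\eta(J)$ would cover $\mathbb{Z}_3$, contrary to \eqref{eq:family}. So $\eta(y_1)=\eta(y_2)=:\sigma\ne0$, and $\eta(J)$ takes both nonzero values $\sigma$ and $2\sigma$. Now \eqref{eq:family} says that $\eta(B)=0$:
\begin{equation}\label{eq:fit}
\eta(r)+\eta(F_3)+\eta(F_4)=0\quad\text{whenever $F_3,F_4$ fit a good pair.}
\end{equation}
In particular, if a good pair $(\varepsilon_3,\varepsilon_4)$ and $j$ are fixed, then all initial segments $F$ of branch $j$ with $\kappa(F)=\varepsilon_j\delta_j$ have the same $\eta(F)$.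

\medskip\noindent\emph{Step 3: a good pair determines $\kappa$ on the branches.} Fix a good pair and $j\in\{3,4\}$, and put $p_i=\kappa(F_j^i)\in\{0,\delta_j\}$. Lemma~\ref{lem:noR} with $B=F_j^3$ gives $p_3=\delta_j$. We claim that
\begin{equation}\label{eq:types}
(p_1,p_2)=(\delta_j,\delta_j)\ \text{ if }\varepsilon_j=0,\qquad (p_1,p_2)=(0,0)\ \text{ if }\varepsilon_j=1 .
\end{equation}
Let $\varepsilon_j=0$. If $p_i=0$ for some $i\in\{1,2\}$, then $\eta(F_j^i)=\eta(F_j^0)=0$ by Step~2. So $F_j^i$ is anchored with sum in $W$, and Lemma~\ref{lem:W}(b) gives $\ell(F_j^i)=0$, contrary to (D1). Let $\varepsilon_j=1$. If $p_i=\delta_j$ for some $i\in\{1,2\}$, then $\eta(F_j^i)=\eta(F_j^3)$ by Step~2. The set $F_j^3\setminus F_j^i$, which is $\{z_j,v_j\}$ or $\{v_j\}$, is then critical with $\eta=0$, contrary to (D2). This proves \eqref{eq:types}. Since $p_1$ determines $\varepsilon_j$, there is exactly one good pair.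

\medskip\noindent\emph{Step 4: the good pair is $(1,1)$.} If it is $(0,0)$, then $\rho=0$, so $\{r\}$ is critical, while \eqref{eq:fit} with $F_3=F_4=\emptyset$ gives $\eta(r)=0$. This contradicts (D2). Suppose that it is $(1,0)$; the case $(0,1)$ follows by swapping the branches. If $\delta_4=\delta_3$, then $(0,1)$ is good as well, contrary to uniqueness. So $\delta_4=-\delta_3$. By Step~3, $\kappa(F_3^3)=\delta_3$ and $\kappa(y_4)=\delta_4$, so the anchored set $B=F_3^3\cup\{y_4\}$ has $\kappa(B)=0$, contrary to Lemma~\ref{lem:noR}.

\medskip\noindent\emph{Step 5: an element of order three.} By \eqref{eq:types}, the vertices $y_3,z_3,y_4,z_4$ are neutral, as in Figure~\ref{fig:core}. Every set $T=J\cup F_3\cup F_4$ with $J\subseteq\{y_1,y_2\}$ and $F_j\in\{F_j^0,F_j^1,F_j^2\}$ is anchored and has $\kappa(T)=0$, so Lemma~\ref{lem:W}(b) gives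
\begin{equation}\label{eq:rigid}
\eta(T)=0\quad\text{implies}\quad\ell(T)=0 .
\end{equation}
With $y_1,\dots,y_4$ alone, the labels $h,h,-h,-h$ would escape, as at the end of Example~\ref{ex:small}. The vertices $z_j$ prevent this, because they make each branch realize both nonzero residues. Indeed, let $j\in\{3,4\}$. The sets $F_j^1,F_j^2$ are connected, so $\eta(F_j^1)$ and $\eta(F_j^2)$ are nonzero by \eqref{eq:rigid} and (D1). If they were equal to the same $g$, we could choose a nonempty $J$ with $\eta(J)=-g$ by Step~2, and \eqref{eq:rigid} would give $\ell(F_j^1)=-\ell(J)=\ell(F_j^2)$, so $\ell(z_j)=0$, contrary to (D1). Hence one of $F_j^1,F_j^2$, say $F_j^-$, has $\eta=-\sigma$, and the other, $F_j^+$, has $\eta=\sigma$.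

Apply \eqref{eq:rigid} three times. The sets $\{y_1\}\cup F_3^-$ and $\{y_2\}\cup F_3^-$ have $\eta=0$, so $\ell(y_1)=\ell(y_2)=:h$ and $\ell(F_3^-)=-h$. The set $\{y_1,y_2\}\cup F_4^+$ has $\eta=3\sigma=0$, so $\ell(F_4^+)=-2h$. The set $F_3^-\cup F_4^+$ has $\eta=-\sigma+\sigma=0$, so $-h-2h=0$. Thus $h\in H\cong\mathbb{Z}_{3w}$ satisfies $3h=0$, so $\theta(h)$ is a multiple of $w$. Since $3\mid w$, this gives $\eta(h)=0$, whereas $\eta(h)=\sigma\ne0$.

All three cases lead to a contradiction. This proves Proposition~\ref{prop:D}, and with it Theorem~\ref{thm:main}. \qed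

\begin{remark}[Where the hypotheses are used]
In this section the cyclicity of $H$ enters only in the last two sentences of Step~5. It cannot be avoided there: on $D$, the labeling of Proposition~\ref{prop:noncyclic} satisfies the analogs of (D1)--(D3), with $\kappa$ and $\eta$ the $e$- and $b$-coordinates and $\Omega=\{-2,-1,0\}$; its good pair is $(1,1)$, and $h=b$ has order $3$ and lies outside $W=\langle a\rangle$. If $w$ were prime to $3$, the groups $\mathbb{Z}_{3w}$ and $\mathbb{Z}_w\times\mathbb{Z}_3$ would be isomorphic. That $w$ is a power of $3$ is also used in Proposition~\ref{prop:reduction} to see that $K_u\supseteq W$ for the hubs. The condition $k\ge2$ provides $|\Theta|\ge3$, which is used in Lemmas~\ref{lem:noR} and~\ref{lem:count}, in the lower bounds for $|\Theta_0|$ in the first two cases, and in Step~1. The primality of $q$ is used for the index of $H$, for the dichotomy for $K_{s_i}$, and for the Cauchy--Davenport theorem. The bound on $q$ gives $c=q-3\ge3w$, which excludes $K_{s_i}\supseteq Q$; since $3w+3$ is not prime, this inequality is equivalent to $q\ge3w+4$.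
\end{remark}

\begin{thebibliography}{9}
\bibitem{W} Daniel Wei{\ss}auer, \emph{A zero-sum problem on graphs}, arXiv:1610.04407 (2016).
\end{thebibliography}
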